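# A hierarchy of slopes: an essentially free algebraic action with completely positive entropy that is not a factor of a Bernoulli shift

## The guess "essentially free CPE = Bernoulli", tested on block codes and affine functions

Take a countably infinite amenable group $\Gamma$ acting by continuous automorphisms on a compact metrizable abelian group $X$. When does this action, with Haar measure, look like independent coin tosses indexed by $\Gamma$? The answer one would first guess is: exactly when it is essentially free and has completely positive entropy. There is good evidence. For algebraic actions of $\mathbb Z$, ergodicity, completely positive entropy and Bernoullicity are all equivalent (Lind; Miles–Thomas), and for $\mathbb Z^d$ completely positive entropy and Bernoullicity are equivalent (Rudolph–Schmidt). Hanfeng Li and Kairan Liu, in "Bernoullicity of lopsided principal algebraic actions" (arXiv:2108.09907, 2021), record that for countably infinite amenable groups "it is unknown whether essentially free CPE and Bernoullicity are equivalent for algebraic actions of such groups". We shall see that the guess is wrong, already for $\Gamma=\bigoplus_{\mathbb N}\mathbb Z/2$.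

Here is the vocabulary.

**Definition (algebraic action).** An *algebraic action* of $\Gamma$ is an action $\Gamma\curvearrowright X$ on a compact metrizable abelian group by continuous automorphisms. By Pontryagin duality it corresponds to a countable left module over $\mathbb Z\Gamma$, namely the group of characters of $X$. It preserves the normalized Haar measure $\mu_X$.

Our examples are closed subgroups $X\le\mathbb F_p^{\,\Gamma}$ invariant under the left shift $(sx)(g)=x(s^{-1}g)$. The dual of $\mathbb F_p^{\,\Gamma}$ is $\mathbb F_p\Gamma$: if $\chi_s$ denotes the coordinate homomorphism $x\mapsto x(s)$, then $\chi_e(s^{-1}x)=x(s)$, so the translates of $\chi_e$ are all the coordinates and $\chi_e$ generates. Characters of a closed subgroup extend to the whole group, so the dual of $X\le \mathbb F_p^{\,\Gamma}$ is a quotient of $\mathbb F_p\Gamma$, in particular a cyclic module.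

**Definition (essentially free).** The action is *essentially free* if $\mu_X$-almost every point has trivial stabilizer.

**Definition (factor, entropy, CPE).** A *factor map* between probability-measure-preserving actions is a measurable map that is equivariant almost everywhere and carries one measure to the other. For a finite measurable partition $P$ and a finite set $E\subset\Gamma$ let $P^E=\bigvee_{s\in E}s^{-1}P$, let $H$ be Shannon entropy, and let $h(P)=\lim H(P^E)/|E|$ as $E$ runs along a Følner sequence. The entropy of the action is $\sup_P h(P)$. The action has *completely positive entropy* (CPE) if every nontrivial factor has positive entropy. Every factor of an action with CPE has CPE.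

**Definition (Bernoulli).** The action is *Bernoulli* if it is measure-conjugate to a shift $\Gamma\curvearrowright(Y^\Gamma,\nu^\Gamma)$ over a standard probability space $(Y,\nu)$ with $\nu$ not a point mass.

**Definition (homoclinic).** A point $x\in X$ is *homoclinic* if $sx\to0$ as $s\to\infty$ in $\Gamma$. For instance, a finitely supported $x\in\mathbb F_p^{\,\Gamma}$ is homoclinic, because $sx$ vanishes on a given finite set $E$ as soon as $s^{-1}E$ misses the support of $x$, and this excludes only finitely many $s$.

Half of the guess is right. A Bernoulli shift over $\Gamma$ is essentially free: given $s\ne e$, the map $g\mapsto s^{-1}g$ has no fixed point, so there are infinitely many pairwise disjoint pairs $\{g_j,s^{-1}g_j\}$, and $sy=y$ forces $y(g_j)=y(s^{-1}g_j)$ for all $j$. These are independent events of one common probability less than $1$, so together they have probability $0$. That Bernoulli shifts have CPE is a standard textbook fact. Everything thus hangs on the converse.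

Let us test the converse for $\Gamma=\Lambda$, an infinite elementary abelian $p$-group written additively, such as $\bigoplus_{\mathbb N}\mathbb Z/2$.

**Example A (the full shift).** $X=\mathbb F_p^{\,\Lambda}$ with Haar measure is the Bernoulli shift over uniform $\mathbb F_p$. The guess holds.

**Example B (one block code).** Let $F\le\Lambda$ be a finite subgroup, $C\le\mathbb F_p^{\,F}$ a translation-invariant subgroup, and
$$X(C)=\{x\in\mathbb F_p^{\,\Lambda}:(x(g+u))_{u\in F}\in C\ \text{ for all }g\in\Lambda\}.$$
Under Haar measure the restrictions to the cosets of $F$ are independent and uniform on copies of $C$. I claim that $X(C)$ is always a factor of the Bernoulli shift $[0,1]^\Lambda$.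

Let $F$ act on $[0,1]^F$ and on $C$ by $(t\omega)(u)=\omega(u-t)$. For $t\in F$ let $\Delta_t$ be the set of $\omega\in[0,1]^F$ whose coordinate at $t$ is strictly larger than all others. The sets $\Delta_t$ are disjoint, cover almost everything, and $s\Delta_t=\Delta_{s+t}$. Lebesgue measure on $\Delta_0$ is nonatomic, so there is a measurable $\kappa:\Delta_0\to C$ whose distribution under normalized Lebesgue measure is uniform. Put $\theta(\omega)=t\,\kappa((-t)\omega)$ for $\omega\in\Delta_t$, and $\theta=0$ off $\bigcup_t\Delta_t$. Then $\theta(s\omega)=s\,\theta(\omega)$. The distribution of $\theta$ is uniform on $C$, because on each $\Delta_t$ it is a translate of the uniform distribution.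

For $w\in[0,1]^\Lambda$ put $w_g(u)=w(g+u)$ $(u\in F)$ and $x(g)=\theta(w_g)(0)$. Since $w_{g+t}=(-t)w_g$, we get $x(g+t)=\theta(w_g)(t)$ for $t\in F$. So $x$ restricted to $g+F$ is $\theta(w_g)\in C$, and it is uniform and independent over different cosets. Since $(sw)_g=w_{g-s}$, the map $w\mapsto x$ is equivariant. This is the factor map. So a constraint at one finite scale gives an action with CPE that is a factor of a Bernoulli shift, and does not threaten the guess.

If $F\ne0$ and $C$ consists of the constants, then $F$ acts trivially on $X(C)$: we have CPE without freeness, hence without Bernoullicity. This is why the guess contains the words "essentially free".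

**Example C (affine functions).** Let $X=\{\alpha+\varphi:\alpha\in\mathbb F_p,\ \varphi\in\mathrm{Hom}(\Lambda,\mathbb F_p)\}$. A shift changes only the constant $\alpha$, so the slope $\varphi$ is an invariant function. The factor $x\mapsto\varphi$ is a nontrivial trivial action, of zero entropy. So there is no CPE and no Bernoullicity. The guess holds again.

The guess survives all three tests, yet the last two point in opposite directions. Example B has a lot of entropy. Example C has a property that no Bernoulli factor can have, as the next section shows: two affine functions whose slopes differ on a finite subgroup $F$ differ at a proportion at least $1-1/p$ of the points of $F$. The counterexample combines the two. Here is what will be proved.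

**Theorem.** Let $p$ be a prime and let $\Gamma$ be a countable amenable group containing an infinite elementary abelian $p$-subgroup $\Lambda$ (for example $\Gamma=\Lambda=\bigoplus_{\mathbb N}\mathbb Z/2$). There is a closed subgroup $X_\Gamma\le\mathbb F_p^{\,\Gamma}$, invariant under the left shift $(sx)(g)=x(s^{-1}g)$, such that the algebraic action $\Gamma\curvearrowright X_\Gamma$ (whose dual is a cyclic module, a quotient of $\mathbb F_p\Gamma$)

1. is essentially free,
2. has CPE,
3. has a dense subgroup of finitely supported (hence homoclinic) points,
4. is not Bernoulli, and is not even a measurable factor of any Bernoulli shift over $\Gamma$.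

With $\Gamma=\Lambda=\bigoplus_{\mathbb N}\mathbb Z/2$ this answers the question: the equivalence of "essentially free with CPE" and "Bernoulli" fails.

## Concentration: in a Bernoulli factor, two events of probability $1/p$ are Hamming-close

The purpose of this section is to isolate the property that the example must violate. Let $d$ denote the unnormalized Hamming distance, the number of coordinates in which two words differ.

**Lemma 1.** Let $\Lambda$ be an infinite abelian group that is the union of finite subgroups $F_0\le F_1\le\cdots$. Let $(W,\omega)$ be a standard probability space, $\mathbb P=\omega^\Lambda$, and let $\Phi:W^\Lambda\to\mathbb F_p^{\,\Lambda}$ be measurable with $\Phi(sw)=s\Phi(w)$ for every $s\in\Lambda$ and almost every $w$. For every $\delta>0$ there is $N_0$ such that for all $N\ge N_0$ the following holds: if $L_0,L_1\subset\mathbb F_p^{\,F_N}$ satisfy $\mathbb P(\Phi(w)|_{F_N}\in L_i)\ge 1/p$ for $i=0,1$, then there are $z_0\in L_0$, $z_1\in L_1$ with $d(z_0,z_1)<\delta|F_N|$.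

**Step 1: replace $\Phi$ by a finite-range code.** Let $\psi(w)=\Phi(w)(0)$. Since $((-s)x)(0)=x(s)$, equivariance gives $\Phi(w)(s)=\psi((-s)w)$ almost surely, where $((-s)w)(u)=w(u+s)$. Put $\varepsilon=\eta=\delta/(16p)$. Sets depending on finitely many coordinates are dense in the measure algebra and $\Lambda=\bigcup_kF_k$. So there are $k$ and sets $A_j$ $(j\in\mathbb F_p)$ depending only on $w|_{F_k}$ with $\mathbb P(A_j\,\triangle\,\{\psi=j\})<\varepsilon/p$. Order $\mathbb F_p$; let $\psi'$ be the first $j$ with $w\in A_j$, and $0$ if there is none. Outside the $p$ symmetric differences $\psi'=\psi$, so $\psi':W^{F_k}\to\mathbb F_p$ satisfies $\mathbb P(\psi(w)\ne\psi'(w|_{F_k}))<\varepsilon$.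

For $N\ge k$ set
$$z(w)=\Phi(w)|_{F_N},\qquad \xi(w)(s)=\psi'\big(((-s)w)|_{F_k}\big)\quad(s\in F_N).$$
Then $\xi(w)(s)$ depends only on $w|_{s+F_k}$. Summing over $s\in F_N$ and using invariance of $\mathbb P$,
$$\mathbb E\,d(z,\xi)\le\varepsilon|F_N|.$$

**Step 2: the distance from $\xi$ to a fixed set concentrates.** Let $g_i(w)=\min_{z'\in L_i}d(\xi(w),z')$; the set $L_i$ is nonempty since it has positive probability. The set $F_N$ is the union of $r=|F_N|/|F_k|$ cosets $B$ of $F_k$, and $g_i$ is a function of the independent variables $w|_B$. Changing one variable $w|_B$ changes $\xi$ only at coordinates $s\in B$, hence changes $g_i$ by at most $|F_k|$. Reveal the blocks one at a time and let $D_1,\dots,D_r$ be the martingale differences of $g_i$, so that $D_j$ is the conditional expectation of $g_i$ given the first $j$ blocks minus the one given the first $j-1$. By independence, $D_j$ is an average of differences of values of $g_i$ at points that agree except in the $j$th block. So $|D_j|\le|F_k|$. Martingale differences are orthogonal, hence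
$$\mathrm{Var}(g_i)=\sum_{j}\mathbb E D_j^2\le r|F_k|^2=|F_N||F_k|.$$
By Chebyshev,
$$\mathbb P\big(|g_i-\mathbb Eg_i|\ge\eta|F_N|\big)\le\frac{|F_k|}{\eta^2|F_N|}<\frac1{2p}\qquad\text{for all large }N.\tag{1}$$
How large $N$ must be depends only on $k$, $\eta$ and $p$, not on $L_0,L_1$. This defines $N_0\ge k$.

**Step 3: the concentration value is small.** By Markov, $\mathbb P(d(z,\xi)>2p\varepsilon|F_N|)\le\frac1{2p}$. If $z\in L_i$ and $d(z,\xi)\le2p\varepsilon|F_N|$, then $g_i\le2p\varepsilon|F_N|$. Hence
$$\mathbb P\big(g_i\le2p\varepsilon|F_N|\big)\ge\frac1p-\frac1{2p}=\frac1{2p}.$$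
By (1) the event $|g_i-\mathbb Eg_i|<\eta|F_N|$ has probability greater than $1-\frac1{2p}$, so it meets the event just displayed. Therefore $\mathbb Eg_i\le(2p\varepsilon+\eta)|F_N|$. Using (1) once more, $g_i\le(2p\varepsilon+2\eta)|F_N|$ with probability greater than $1-\frac1{2p}\ge\frac34$.

**Step 4: one $w$ is close to both sets.** Step 3 holds for $i=0$ and $i=1$, so some $w$ satisfies both inequalities. Choose $z_i\in L_i$ with $d(\xi(w),z_i)=g_i(w)$. By the triangle inequality
$$d(z_0,z_1)\le(4p\varepsilon+4\eta)|F_N|=\Big(\frac\delta4+\frac\delta{4p}\Big)|F_N|<\delta|F_N|.\qquad\square$$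

To violate Lemma 1 we want a quantity $\sigma_N$ computed from $x|_{F_N}$, taking each value with the right probability, such that *changing $\sigma_N$ costs a fixed positive proportion of the coordinates of $F_N$, uniformly in $N$*.

## Slopes of slopes, and why the field has to grow

In Example C the slope is such a quantity, but the functions affine at all scales at once are too few: on a finite subgroup $F$ there are only $p|F|$ of them. Since block constraints at one scale leave plenty of entropy (Example B), a sensible repair is to constrain at scale $n+1$ only a small summary of each block of scale $n$. Ask that $x$ be affine on each smallest block; then ask only that the *slopes* of these blocks vary affinely from block to block; then that the slopes of those affine maps vary affinely; and so on.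

Try this with plain $\mathbb F_p$-affine maps. Let $V_0,V_1,\dots$ be finite $\mathbb F_p$-spaces. The slope at level $1$ is a functional on $V_0$. The slope at level $2$ is a linear map from $V_1$ to the space of level-1 slopes. In general the slope at level $n+1$ is a linear map from $V_n$ to the space of level-$n$ slopes. Now pick nonzero functionals $\varphi_i:V_i\to\mathbb F_p$ and look at
$$z(v_0+\cdots+v_{n-1})=\varphi_0(v_0)\varphi_1(v_1)\cdots\varphi_{n-1}(v_{n-1}).$$
On each block $V_0$ it is linear with slope a multiple of $\varphi_0$. The multiple is linear in $v_1$ for fixed $v_2,v_3,\dots$, and so on, so $z$ is admissible, with nonzero slope at level $n$. But its proportion of nonzero coordinates is exactly $(1-1/p)^n$, which tends to $0$. So a nonzero top slope can be had at vanishing cost, and the required rigidity is lost. The exact culprit is that a nonzero $\mathbb F_p$-linear map may have rank one, so that it vanishes on a proportion $1/p$ of the blocks, at every level.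

The way past this is to let the slopes at level $n$ lie in a finite field $K_n$ and to demand that they vary in a *$K_n$-affine* way. A nonzero $K_n$-linear map into $K_n$ is onto, so the slope then vanishes only on a proportion $1/|K_n|$ of the blocks. If $|K_n|$ grows fast, the losses multiply to $\prod_n(1-1/|K_n|)>0$. For this to iterate, the new slopes must again form a field. The space of $K_n$-linear maps $K_{n+1}\to K_n$ is identified with $K_{n+1}$ by the trace form, which makes this possible.

## The codes $C_n$ and the slope maps $\sigma_n$

Let $K_n=\mathbb F_{p^{2^n}}$, so $K_0=\mathbb F_p\subset K_1\subset K_2\subset\cdots$, each a quadratic extension of the previous one. Put $q_n=|K_n|=p^{2^n}$, let $T_n=\mathrm{Tr}_{K_{n+1}/K_n}$, so $T_n(y)=y+y^{q_n}$, and let $V_n=(K_{n+1},+)$.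

Recall why the trace form is nondegenerate. The polynomial $y+y^{q_n}$ has at most $q_n<q_n^2=|K_{n+1}|$ roots, so $T_n\ne0$. For $\lambda\ne0$ the map $v\mapsto T_n(\lambda v)$ is therefore a nonzero $K_n$-linear map from $K_{n+1}$ to the one-dimensional space $K_n$. So it is onto, and takes each value exactly $|V_n|/q_n$ times. For $p=2$ and $K_1=\mathbb F_4=\{0,1,\omega,\omega^2\}$, we have $T_0(y)=y+y^2$, which is $0$ at $0,1$ and $1$ at $\omega,\omega^2$.

A countably infinite elementary abelian $p$-group is an $\mathbb F_p$-vector space of countably infinite dimension, so we may identify $\Lambda=\bigoplus_{n\ge0}V_n$. Inside $\Lambda$ I write the group additively. Let $F_n=\bigoplus_{i<n}V_i$, so that $F_0=\{0\}$, $F_{n+1}=F_n\oplus V_n$ and $\Lambda=\bigcup_nF_n$.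

**Definition (codes and slopes).** Define subgroups $C_n\le K_0^{F_n}$ and homomorphisms $\sigma_n:C_n\to K_n$ inductively. Start with $C_0=K_0^{F_0}=K_0$ and $\sigma_0=\mathrm{id}$. For $z\in K_0^{F_{n+1}}$ and $v\in V_n$ let $z_v=(z(f+v))_{f\in F_n}$, the block of $z$ at $v$. Then $z\in C_{n+1}$ if and only if $z_v\in C_n$ for all $v\in V_n$ and there are $\alpha\in K_n$, $\lambda\in K_{n+1}$ with
$$\sigma_n(z_v)=\alpha+T_n(\lambda v)\qquad(v\in V_n).\tag{2}$$
Put $\sigma_{n+1}(z)=\lambda$.

The pair $(\alpha,\lambda)$ is unique: $v=0$ gives $\alpha$, and if $T_n(\lambda v)=T_n(\lambda'v)$ for all $v$ then $\lambda=\lambda'$ by nondegeneracy. Pairs add when words add, so $C_{n+1}$ is a subgroup and $\sigma_{n+1}$ is a homomorphism.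

**Example D ($p=2$, levels 1 and 2).** Here $C_1=\{u\mapsto\alpha+T_0(\lambda u)\}$ on the four points $0,1,\omega,\omega^2$. The slopes $\lambda=1,\omega,\omega^2$ give $(0,0,1,1)$, $(0,1,1,0)$, $(0,1,0,1)$; adding constants, $C_1$ is the set of all $8$ words of even weight. Words of nonzero slope have weight $2$.

A word in $C_2$ consists of $16$ blocks from $C_1$, indexed by $v\in\mathbb F_{16}$, with slopes $\alpha+T_1(\lambda v)\in\mathbb F_4$. There are $4\cdot16=2^6$ slope patterns and $2^{16}$ free choices of the constants of the blocks, so $|C_2|=2^{22}$ among $2^{64}$ words. If $\lambda\ne0$, exactly $12$ of the $16$ blocks have nonzero slope, so the weight is at least $24=64\cdot\frac12\cdot\frac34$. This shows the two features at once: the word has many free bits, yet its top slope is expensive to change.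

**Lemma 2.** For all $n$:

(a) $C_n$ and $\sigma_n$ are invariant under translation by $F_n$.

(b) $\sigma_n$ is onto, and every pair $(\alpha,\lambda)\in K_n\times K_{n+1}$ occurs in (2) for some $z\in C_{n+1}$.

(c) If $z\in C_n$ and $\sigma_n(z)\ne0$, then $z$ has at least $c_n|F_n|$ nonzero coordinates, where $c_n=\prod_{i<n}(1-q_i^{-1})$.

(d) The map $z\mapsto z_0$, $C_{n+1}\to C_n$, is onto.

(e) If $m\ge n$, $z\in C_m$ and $f\in F_m$, then $(z(f+u))_{u\in F_n}\in C_n$.

(f) If $m\ge n$, $z\in K_0^{F_m}$ and $(z(f+u))_{u\in F_n}\in\ker\sigma_n$ for all $f\in F_m$, then $z\in C_m$ and $\sigma_m(z)=0$.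

Parts (a)–(c) say that the slope is a translation-invariant and costly quantity. Parts (d)–(e) let us pass to the infinite group. Part (f) says that blocks of slope zero may be put side by side freely.

**Proof of (a).** Induction on $n$; for $n=0$ there is nothing to show. Translating $z\in C_{n+1}$ by $f_0\in F_n$ translates each block $z_v$ by $f_0$, and this keeps $z_v$ in $C_n$ with the same $\sigma_n(z_v)$. Translating by $v_0\in V_n$, say $z'(g)=z(g+v_0)$, gives $z'_v=z_{v+v_0}$ and $\sigma_n(z'_v)=\big(\alpha+T_n(\lambda v_0)\big)+T_n(\lambda v)$. So $\alpha$ changes and $\lambda$ does not. These two kinds of translation generate all of them.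

**Proof of (b).** $\sigma_0$ is onto. If $\sigma_n$ is onto and $(\alpha,\lambda)$ is given, choose for each $v$ some $z_v\in C_n$ with $\sigma_n(z_v)=\alpha+T_n(\lambda v)$. The word with these blocks is in $C_{n+1}$ and has the pair $(\alpha,\lambda)$. In particular $\sigma_{n+1}$ is onto.

**Proof of (c).** For $n=0$, a nonzero $z\in K_0$ has one nonzero coordinate, and $c_0|F_0|=1$. If $\sigma_{n+1}(z)=\lambda\ne0$, then $v\mapsto\alpha+T_n(\lambda v)$ takes the value $0$ at exactly $|V_n|/q_n$ points. For each of the other $(1-q_n^{-1})|V_n|$ values of $v$ the block $z_v$ has nonzero slope, hence at least $c_n|F_n|$ nonzero coordinates. In total there are at least $(1-q_n^{-1})c_n|V_n||F_n|=c_{n+1}|F_{n+1}|$.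

**Proof of (d).** Given $w\in C_n$ let $z_v=w$ for all $v$. Then (2) holds with $\alpha=\sigma_n(w)$ and $\lambda=0$, and $z_0=w$.

**Proof of (e).** Induction on $m$. For $m=n$ this is (a). Let $z\in C_{m+1}$ with $m\ge n$, and write $f=f'+v$ with $f'\in F_m$, $v\in V_m$. Then $z(f+u)=z_v(f'+u)$ for $u\in F_n$ and $z_v\in C_m$, so the induction hypothesis applies.

**Proof of (f).** Induction on $m$. For $m=n$ take $f=0$. If the claim holds for $m$ and $z\in K_0^{F_{m+1}}$ satisfies the hypothesis, then every block $z_v$ satisfies it too, because $z_v(f+u)=z(f+v+u)$. So $z_v\in C_m$ and $\sigma_m(z_v)=0$ for all $v$. Hence (2) holds with $\alpha=\lambda=0$, that is, $z\in C_{m+1}$ and $\sigma_{m+1}(z)=0$. $\square$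

Put
$$c=\prod_{i\ge0}\big(1-p^{-2^i}\big).$$
All factors are positive and $\sum_ip^{-2^i}<\infty$, so $c>0$; and $c_n\ge c$ for all $n$. This is where the growth of the fields is used.

## The group $X_\Gamma$ and its freely prescribable subgroups $Z_n$

We now pass from the finite codes to an action of $\Lambda$, and then of $\Gamma$.

**Step 1: the group $X$ over $\Lambda$.** Let
$$X=\{x\in K_0^\Lambda:\ (x(f+u))_{u\in F_n}\in C_n\ \ \forall f\in\Lambda,\ n\ge0\}.$$
This is a closed translation-invariant subgroup of $\mathbb F_p^{\,\Lambda}$. Restriction to $F_n$ maps $X$ *onto* $C_n$. Indeed, given $w\in C_n$ put $w_n=w$ and use Lemma 2(d) to choose successively $w_{m+1}\in C_{m+1}$ whose restriction to $F_m$ is $w_m$ for $m\ge n$. Let $x\in K_0^\Lambda$ be their union. For $f\in\Lambda$ and $j\ge0$ choose $m\ge\max(j,n)$ with $f\in F_m$. Since $x|_{F_m}=w_m\in C_m$, Lemma 2(e) gives $(x(f+u))_{u\in F_j}\in C_j$. So $x\in X$.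

A continuous surjective homomorphism of compact groups carries Haar measure to Haar measure. Hence *$x|_{F_n}$ is uniform on $C_n$ under $\mu_X$*.

**Step 2: the group $X_\Gamma$.** For $x\in K_0^\Gamma$ and $g\in\Gamma$ put $x^{(g)}(\lambda)=x(g\lambda)$ for $\lambda\in\Lambda$, and
$$X_\Gamma=\{x\in K_0^\Gamma:\ x^{(g)}\in X\ \ \forall g\in\Gamma\}.$$
It is a closed subgroup, and it is shift-invariant because $(sx)^{(g)}(\lambda)=x(s^{-1}g\lambda)=x^{(s^{-1}g)}(\lambda)$. For $\lambda_0\in\Lambda$ the function $x^{(g\lambda_0)}$ is a translate of $x^{(g)}$, and $X$ is translation-invariant, so the condition for $g$ depends only on the coset $g\Lambda$. Choosing one $g$ per coset gives $X_\Gamma\cong X^{\Gamma/\Lambda}$. In particular $x\mapsto x|_\Lambda=x^{(e)}$ is a surjective homomorphism $X_\Gamma\to X$, and it is $\Lambda$-equivariant. If $\Gamma=\Lambda$ then $X_\Gamma=X$. The group $X_\Gamma$ is nontrivial, since it maps onto $C_0=\mathbb F_p$.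

**Step 3: the subgroups $Z_n$.** We want many explicit points of $X_\Gamma$ that can be changed locally. Let
$$Z_n=\{x\in K_0^\Gamma:\ (x(gu))_{u\in F_n}\in\ker\sigma_n\ \ \forall g\in\Gamma\}.$$
Then $Z_n\le X_\Gamma$. To see this we must show $(x(gu))_{u\in F_m}\in C_m$ for all $g\in\Gamma$, $m\ge0$. For $m\ge n$ apply Lemma 2(f) to the word $u\mapsto x(gu)$ on $F_m$. For $m<n$ apply Lemma 2(e) with $f=0$ to the word $u\mapsto x(gu)$ on $F_n$, which lies in $C_n$.

By Lemma 2(a), $\ker\sigma_n$ is translation-invariant, so the condition for $g$ depends only on $gF_n$. Consequently *the restrictions of $x\in Z_n$ to distinct left cosets of $F_n$ can be prescribed independently, each arbitrary in a copy of $\ker\sigma_n$.*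

## Every character has independent translates on a set of positive density

This lemma is the engine for both CPE and the density of the finitely supported points. It says that no character of $X_\Gamma$ is too rigid. The one difficulty is a character that reads off only a slope at level $n$, since such a character is blind to $Z_n$. Moving up one level removes the difficulty: in (2) the quantity $\alpha$ can be arbitrary while $\lambda=0$.

**Lemma 3.** Let $a:X_\Gamma\to\mathbb F_p$ be a nonzero continuous homomorphism. There is a finite nonempty set $D\subset\Gamma$ such that every finite $E\subset\Gamma$ contains a subset $S$ with $|S|\ge|E|/|D|$ for which $x\mapsto(a(sx))_{s\in S}$ maps $X_\Gamma$ onto $\mathbb F_p^S$. Moreover $a$ is nonzero at some finitely supported point of $X_\Gamma$.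

**Step 1: write $a$ in terms of finitely many blocks.** The kernel of $a$ is open, so it contains all $x\in X_\Gamma$ that vanish on some finite set. This finite set meets finitely many left cosets $g_1\Lambda,\dots,g_m\Lambda$ (distinct), and it is contained in $\bigcup_ig_iF_n$ for $n$ large. So $a$ factors through $x\mapsto(x^{(g_i)}|_{F_n})_{i\le m}$, which maps $X_\Gamma$ onto $C_n^m$ because $X_\Gamma\cong X^{\Gamma/\Lambda}$ and $X\to C_n$ is onto. Hence
$$a(x)=\sum_{i=1}^ma_i\big(x^{(g_i)}|_{F_n}\big)$$
with homomorphisms $a_i:C_n\to\mathbb F_p$, not all zero. Renumber so that $a_1\ne0$.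

**Step 2: arrange that $a_1$ is nonzero on $\ker\sigma_n$.** Suppose $a_1$ vanishes on $\ker\sigma_n$. Since $\sigma_n$ is onto, $a_1=\ell\circ\sigma_n$ with $\ell:K_n\to\mathbb F_p$ additive and nonzero. Replace $n$ by $n+1$ and each $a_i$ by $z\mapsto a_i(z_0)$ on $C_{n+1}$; this represents the same $a$, as $z_0$ is the restriction of $z$ to $F_n$. The new $a_1$ is $z\mapsto\ell(\sigma_n(z_0))=\ell(\alpha)$, with $\alpha$ from (2). By Lemma 2(b) there is $z\in C_{n+1}$ with $\lambda=0$ and $\ell(\alpha)\ne0$. This $z$ lies in $\ker\sigma_{n+1}$, and the new $a_1$ is nonzero at it.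

**Step 3: local points that each translate of $a$ detects.** Fix $w\in\ker\sigma_n$ with $a_1(w)\ne0$, and put $A=\bigcup_ig_iF_n$. For $s\in\Gamma$,
$$a(sx)=\sum_ia_i\big((x(s^{-1}g_iu))_{u\in F_n}\big),$$
which depends only on $x|_{s^{-1}A}$. Let $x_s\in Z_n$ be supported on the coset $s^{-1}g_1F_n$ with $x_s(s^{-1}g_1u)=w(u)$. The cosets $s^{-1}g_iF_n$ are distinct, so only the term $i=1$ sees $x_s$, and $a(sx_s)=a_1(w)\ne0$. For $s=e$ this is the last assertion, since $x_e$ is finitely supported.

**Step 4: separate the translates.** Let $D=AA^{-1}$, a finite symmetric set containing $e$. Given $E$, let $S\subset E$ be a maximal subset such that $ts^{-1}\notin D$ for all distinct $s,t\in S$. If $t\in E\setminus S$ then by maximality and symmetry of $D$ some $s\in S$ has $ts^{-1}\in D$. So $E\subset DS$ and $|S|\ge|E|/|D|$. For distinct $s,t\in S$ the sets $s^{-1}A$ and $t^{-1}A$ are disjoint, since $s^{-1}b=t^{-1}b'$ with $b,b'\in A$ would give $ts^{-1}=b'b^{-1}\in D$. As $x_s$ is supported in $s^{-1}A$, it follows that $a(tx_s)=0$ for $t\in S\setminus\{s\}$. So the image of $x\mapsto(a(sx))_{s\in S}$ contains a nonzero multiple of each basis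 vector of $\mathbb F_p^S$, and the map is onto. $\square$

**Density of the finitely supported points (part 3 of the Theorem).** Every element of $X_\Gamma$ is killed by $p$, so every nontrivial character has the form $e^{2\pi ia/p}$ with $a:X_\Gamma\to\mathbb F_p$ a nonzero continuous homomorphism. By Lemma 3, no such character is trivial on the subgroup of finitely supported points. A subgroup with trivial annihilator is dense. $\square$

Here is a consistency check with rigidity for $\Gamma=\Lambda$. If $x\in X$ has finite support of size $M$, then Lemma 2(c) forces $\sigma_n(x|_{F_n})=0$ as soon as $c|F_n|>M$. So finitely supported points may have nonzero slopes, but only at small scales.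

## Completely positive entropy by correlating a set with a character

A factor that is nontrivial contains a set $B$ with $0<\mu(B)<1$, where $\mu=\mu_{X_\Gamma}$. It must correlate with some character $a$, and many translates of $a$ are independent, so the translates of $B$ have to carry entropy.

**Step 1: choose a character.** Take $B$ in the invariant $\sigma$-algebra of the factor, and let $P=\{B,B^c\}$. The factor has entropy at least $h(P)$, so it suffices to show $h(P)>0$. *Claim: there is a nonzero continuous homomorphism $a:X_\Gamma\to\mathbb F_p$ with $H(a|P)<\log p$*, where $a$ also stands for the partition into its level sets. Each nonzero $a$ is onto $\mathbb F_p$, hence uniformly distributed, so $H(a)=\log p$, and $H(a|P)=\log p$ would mean that $a$ is independent of $P$. If the claim failed, we would get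
$$\int1_B\,e^{2\pi ia/p}\,d\mu=\mu(B)\int e^{2\pi ia/p}\,d\mu=0$$
for every $a\ne0$, that is, $1_B$ would be orthogonal to every nontrivial character. Characters form an orthonormal basis of $L^2(\mu)$, so $1_B$ would be constant almost everywhere, a contradiction.

**Step 2: bound the entropy.** Fix such an $a$, put $\iota=\log p-H(a|P)>0$, and let $D$ be as in Lemma 3. Given a finite nonempty $E\subset\Gamma$, take $S\subset E$ from Lemma 3 and write $a_S=(a\circ s)_{s\in S}$, where $(a\circ s)(x)=a(sx)$. Lemma 3 says that the homomorphism $a_S$ is onto $\mathbb F_p^S$, so it is uniform there and $H(a_S)=|S|\log p$. From $H(a_S)\le H(P^S)+H(a_S|P^S)$ and subadditivity,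
$$H(P^E)\ge H(P^S)\ge H(a_S)-H(a_S|P^S)\ge|S|\log p-\sum_{s\in S}H(a\circ s\,|\,s^{-1}P).$$
By invariance of $\mu$ each term of the last sum equals $H(a|P)$. Hence
$$H(P^E)\ge|S|\,\iota\ge\frac{\iota}{|D|}\,|E|.$$
This holds for every finite nonempty $E$, so along a Følner sequence $h(P)\ge\iota/|D|>0$. This proves part 2 of the Theorem. $\square$

## Essential freeness from the faithful action of $F_2$ on $\ker\sigma_2$

The plan is to show that for $s\ne e$ the fixed-point group of $s$ has infinite index. We use points of some $Z_n$ that $s$ moves. Level $1$ is not enough: $\ker\sigma_1$ consists of constants, and translations by $F_1$ do not move them. Level $2$ works.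

**Step 1: $F_2$ acts faithfully by translation on $\ker\sigma_2$.** Recall $C_1=\{u\mapsto\alpha+T_0(\lambda u)\}$ with $\alpha\in K_0$, $\lambda\in K_1$ and $\sigma_1=\lambda$. A word of $\ker\sigma_2$ has blocks in $C_1$ whose slopes do not depend on $v$, so
$$\ker\sigma_2=\{z(u+v)=b(v)+T_0(\alpha u)\ (u\in V_0,\ v\in V_1):\ \alpha\in K_1,\ b:V_1\to K_0\text{ arbitrary}\}.$$
Let $f=f_0+f_1\ne0$ with $f_0\in V_0$, $f_1\in V_1$. If $f_1\ne0$ take $\alpha=0$ and $b=1_{\{0\}}$; translation by $f$ moves the point where $b$ is nonzero. If $f_1=0$ then $f_0\ne0$, and we take $b=0$ and $\alpha$ with $T_0(\alpha f_0)\ne0$; translation by $f$ changes $z$ by the nonzero constant $\pm T_0(\alpha f_0)$. In both cases $z$ is moved.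

**Step 2: reduce to an index.** Fix $s\ne e$. The set $\mathrm{Fix}(s)=\{x\in X_\Gamma:sx=x\}$ is a closed subgroup. If it has infinite index, it has infinitely many disjoint cosets of equal measure, so it is null. The group $Z_2/(\mathrm{Fix}(s)\cap Z_2)$ embeds in $X_\Gamma/\mathrm{Fix}(s)$, so it is enough that $\mathrm{Fix}(s)\cap Z_2$ has infinite index in $Z_2$. The element $s$ permutes the infinite set $\Gamma/F_2$ of left cosets.

**Step 3: the case that $s$ moves infinitely many cosets.** Choose cosets $B_1,B_2,\dots$ moved by $s$ one after another, each time avoiding the finitely many cosets $B_i,\,sB_i,\,s^{-1}B_i$ with $i$ already used. Then all $B_j,sB_j$ are distinct: $B_j\ne sB_j$ by choice, $sB_j\ne sB_i$ since $B_j\neq B_i$, and $B_j\ne sB_i$, $sB_j\ne B_i$ for $i<j$. If $x\in Z_2$ is nonzero and supported on $\bigcup_jB_j$, then $sx$ is nonzero and supported on $\bigcup_jsB_j$, which is disjoint from $\bigcup_jB_j$. So $sx\ne x$. Such $x$ together with $0$ form an infinite subgroup of $Z_2$ meeting $\mathrm{Fix}(s)$ trivially, so $\mathrm{Fix}(s)\cap Z_2$ has infinite index in $Z_2$.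

**Step 4: the other case, in which $s$ fixes infinitely many cosets $B_j=g_jF_2$.** Then $sg_j=g_jf_j$ with $f_j\in F_2$, and $f_j$ is nontrivial because $s\ne e$. On $B_j$ we have $(sx)(g_ju)=x(s^{-1}g_ju)=x(g_jf_j^{-1}u)$, so $s$ acts as translation by the nonzero element $f_j$. By Step 1 there is $x_j\in Z_2$ supported on $B_j$ with $sx_j\ne x_j$. For distinct finite index sets $J,J'$ pick $j\in J\triangle J'$. The element $\sum_{i\in J}x_i-\sum_{i\in J'}x_i$ equals $\pm x_j$ on $B_j$, and $s$ maps functions on $B_j$ to functions on $B_j$. So this difference is not fixed by $s$, and the sums $\sum_{i\in J}x_i$ lie in distinct cosets of $\mathrm{Fix}(s)\cap Z_2$. There are infinitely many of them.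

So $\mu(\mathrm{Fix}(s))=0$ for each of the countably many $s\ne e$, which is part 1 of the Theorem. $\square$

## The top slope separates: $X_\Gamma$ is not a factor of a Bernoulli shift

Everything is in place to contradict Lemma 1. Suppose some Bernoulli shift $\Gamma\curvearrowright(Y^\Gamma,\nu^\Gamma)$ factors onto $(X_\Gamma,\mu)$.

**Step 1: restrict to $\Lambda$.** Choose $R\subset\Gamma$ with $\Gamma=\bigsqcup_{r\in R}\Lambda r$, and put $W=Y^R$, $\omega=\nu^R$. The bijection $y\mapsto\big((y(\lambda r))_{r\in R}\big)_{\lambda\in\Lambda}$ carries $\nu^\Gamma$ to $\omega^\Lambda$. For $s\in\Lambda$ we have $(sy)(\lambda r)=y(s^{-1}\lambda r)$, so it turns the action of $\Lambda$ into the shift on $W^\Lambda$. Composing the given factor map with the $\Lambda$-equivariant surjective homomorphism $x\mapsto x|_\Lambda$, which carries $\mu$ to $\mu_X$, we obtain a factor map of $\Lambda$-actions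
$$\Phi:(W^\Lambda,\omega^\Lambda)\to(X,\mu_X).$$

**Step 2: two far-apart sets.** For each $N$ fix a nonzero additive map $\ell:K_N\to\mathbb F_p$ and let
$$L_i=\{z\in C_N:\ell(\sigma_N(z))=i\},\qquad i=0,1.$$
The word $\Phi(w)|_{F_N}$ is uniform on $C_N$, and $\ell\circ\sigma_N$ is a homomorphism onto $\mathbb F_p$ by Lemma 2(b). So $\mathbb P(\Phi(w)|_{F_N}\in L_i)=1/p$. If $z_0\in L_0$ and $z_1\in L_1$, then $z_1-z_0\in C_N$ and $\ell(\sigma_N(z_1-z_0))=1$, so $\sigma_N(z_1-z_0)\ne0$. By Lemma 2(c),
$$d(z_0,z_1)\ge c_N|F_N|\ge c|F_N|\qquad\text{for all }z_0\in L_0,\ z_1\in L_1.\tag{3}$$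

**Step 3: contradiction.** Lemma 1 with $\delta=c$ gives, for all large $N$, points $z_0\in L_0$ and $z_1\in L_1$ with $d(z_0,z_1)<c|F_N|$. This contradicts (3). So $\Gamma\curvearrowright(X_\Gamma,\mu)$ is not a factor of a Bernoulli shift, and in particular it is not Bernoulli. This is part 4 of the Theorem. The dual of $X_\Gamma$ is a quotient of $\mathbb F_p\Gamma$, as recalled at the start, and the proof of the Theorem is complete. $\blacksquare$

## Groups with an infinite abelian subgroup of finite exponent

The hypothesis on $\Gamma$ can be rephrased. A countable group contains an infinite elementary abelian $p$-subgroup for some prime $p$ if and only if it contains an infinite abelian subgroup of finite exponent. One direction is clear. For the other, the Prüfer–Baer theorem says that such a subgroup is a direct sum of finite cyclic groups. There are infinitely many nontrivial summands and only finitely many primes are involved, so some prime $p$ divides the orders of infinitely many summands, and the elements of order $p$ in those summands generate an infinite elementary abelian $p$-group.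

The Theorem therefore gives a counterexample over every countable amenable group containing an infinite locally finite subgroup of finite exponent, because every infinite locally finite group has an infinite abelian subgroup (P. Hall–Kulatilaka 1964; Kargapolov 1963). It also covers finitely generated solvable groups such as the lamplighter groups $(\mathbb Z/p)\wr\mathbb Z$, which contain $\bigoplus_{\mathbb Z}\mathbb Z/p$.

By part 3, these examples also show that density of the homoclinic group together with essentially free CPE does not imply Bernoullicity for algebraic actions of general amenable groups. The argument does not determine for exactly which amenable groups the equivalence holds.
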